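# Monochromatic grids on two perfect Polish spaces: six colors fail under CH, five never do

## 1. Perfect Polish spaces, somewhere dense sets, grids

**Definition (perfect Polish space).** A *perfect Polish space* is a nonempty separable completely metrizable topological space without isolated points.

The real line $\mathbb R$, the Cantor space $2^\omega$ and the Baire space $\omega^\omega$ are examples. The discrete space $\mathbb Z$ is Polish but not perfect.

Let $X$ be perfect Polish. We use the following textbook facts. The space $X$ has a countable base $(U_j)_{j<\omega}$ of nonempty open sets, it has cardinality $2^{\aleph_0}$, and it satisfies the Baire category theorem. Every nonempty open $W\subseteq X$ is infinite, since a finite open set in a metrizable space consists of isolated points. Moreover, $W$ contains infinitely many pairwise disjoint nonempty open sets: pick two distinct points of $W$, give them disjoint open neighborhoods inside $W$, set one neighborhood aside, and repeat inside the other.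

**Definition (somewhere dense, nowhere dense).** A set $Y\subseteq X$ is *somewhere dense* if there is a nonempty open $U\subseteq X$ such that $Y\cap U$ is dense in $U$; equivalently, the closure of $Y$ has nonempty interior. Otherwise $Y$ is *nowhere dense*. We say that $Y$ is *dense in* an open set $G$ if $Y\cap G$ is dense in $G$.

In $\mathbb R$, the countable set $\mathbb Q\cap(0,1)$ is somewhere dense, while $\{1/n:n\ge1\}$ and the Cantor middle-thirds set are nowhere dense. So a somewhere dense set can be countable, and a nowhere dense set can be uncountable.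

Two consequences will be used constantly. If $Y$ is dense in $G$, then $Y\cap G'$ is infinite for every nonempty open $G'\subseteq G$, because $G'$ contains infinitely many disjoint nonempty open sets and $Y$ meets each of them. And a nowhere dense set plus one point is nowhere dense, because singletons are nowhere dense and the union of two nowhere dense sets is nowhere dense.

**Definition (meager).** A set is *meager* if it is a countable union of nowhere dense sets.

In $\mathbb R$, the set $\mathbb Q$ is meager although it is dense, and $[0,1]$ is nonmeager by the Baire category theorem. In any perfect Polish space nonempty open sets are nonmeager, countable sets are meager, and a nonmeager set is somewhere dense.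

**Definition (coloring, grid).** Let $X_0,\dots,X_{d-1}$ be perfect Polish spaces. A *coloring* of $\prod_{i<d}A_i$, where $A_i\subseteq X_i$, is an arbitrary function on this product; it need not be Borel or otherwise definable. A *grid* for a coloring $c$ is a sequence of sets $Y_i\subseteq A_i$ $(i<d)$ such that each $Y_i$ is somewhere dense in $X_i$ and $c$ is constant on $\prod_{i<d}Y_i$.

For example, color $(x,y)\in\mathbb R\times\mathbb R$ according to whether $x<y$. Then $Y_0=\mathbb Q\cap(0,1)$ and $Y_1=\mathbb Q\cap(2,3)$ form a grid.

**Definition (the principles).** For $2\le d<\omega$, $\mathsf{PG}_d$ says: for all perfect Polish spaces $X_0,\dots,X_{d-1}$ and every $0<k<\omega$, every coloring $c:\prod_{i<d}X_i\to k$ has a grid. $\mathsf{PG}_d(\aleph_0)$ says the same for colorings $c:\prod_{i<d}X_i\to\omega$.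

Here is an example of the kind of instance meant. Take $d=2$ and $X_0=X_1=\mathbb R$, and color $(x,y)$ by the residue mod $5$ of the integer part of $x+y$. The sets $(0,\tfrac12)$ and $(0,\tfrac12)$ form a grid with color $0$. The difficulty lies with colorings that have nothing to do with the topology.

## 2. Does ZFC prove $\mathsf{PG}_2$?

The principles come from Chris Lambie-Hanson and Andy Zucker, "Polish space partition principles and the Halpern-Läuchli theorem", arXiv:2209.04859 (2022). Two results are quoted with the problem.

- (a) $\mathsf{PG}_2$ restricted to $2$-colorings is a theorem of $\mathsf{ZFC}$.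
- (b) For $2\le d<\omega$, $\mathsf{PG}_d(\aleph_0)$ implies $2^{\aleph_0}\ge\aleph_d$. Moreover, $\mathsf{PG}_d(\aleph_0)$ holds after adding at least $(\beth_{d-1})^+$ many Cohen reals to any model of $\mathsf{ZFC}$.

The problem: **is $\mathsf{PG}_2$, for all finite numbers of colors, provable in $\mathsf{ZFC}$?** The answer is no, and the threshold is between five and six colors. We shall prove three theorems.

**Theorem 1.** ($\mathsf{ZFC}$) Let $X_0,X_1$ be perfect Polish spaces and $A_i\subseteq X_i$ with $|A_i|\le\aleph_1$. There is $c:A_0\times A_1\to6$ with no grid $Y_0\subseteq A_0$, $Y_1\subseteq A_1$. Hence under $\mathsf{CH}$ (take $A_i=X_i$) $\mathsf{PG}_2$ fails for $6$-colorings, on every pair of perfect Polish spaces.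

**Theorem 2.** Let $2\le d<\omega$. If $2^{\aleph_0}<\aleph_d$, then for all perfect Polish $X_0,\dots,X_{d-1}$ there is a coloring of $\prod_{i<d}X_i$ with $3\cdot d!$ colors and no grid. So already $\mathsf{PG}_d$ implies $2^{\aleph_0}\ge\aleph_d$.

**Theorem 3.** ($\mathsf{ZFC}$) $\mathsf{PG}_2$ restricted to $k\le5$ colors is a theorem of $\mathsf{ZFC}$.

Theorem 1 answers the question. By Gödel, $\mathrm{Con}(\mathsf{ZFC})$ implies $\mathrm{Con}(\mathsf{ZFC}+\mathsf{CH})$, so $\neg\mathsf{PG}_2$ is consistent with $\mathsf{ZFC}$. Since $\mathsf{PG}_2(\aleph_0)$ implies $\mathsf{PG}_2$, result (b) shows that $\mathsf{PG}_2$ is also consistent. So $\mathsf{PG}_2$ is independent of $\mathsf{ZFC}$, and so is its restriction to six colors.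

## 3. One factor, a well-order coloring, and infinitely many colors

**One factor.** If $c:X\to\omega$ colors a single perfect Polish space, then $X$ is a countable union of color classes. By the Baire category theorem some class is nonmeager, hence somewhere dense. So the one-dimensional version is true even for $\omega$ colors.

**The coloring by a well-order.** Assume $\mathsf{CH}$, so there are injections $\iota_i:X_i\to\omega_1$ for $i<2$. Color $(x,y)$ with $0$ if $\iota_0(x)<\iota_1(y)$ and with $1$ otherwise. Is this free of grids? No. Let $D\subseteq X_0$ be countable and dense, and let $E=\{y\in X_1:\iota_1(y)>\sup\iota_0[D]\}$. The complement of $E$ is countable, hence meager, so $E$ is dense, and $D\times E$ has color $0$. This example shows what must be defeated: a countable set $D$, and a set $E$ lying entirely above it in the well-order.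

**Infinitely many colors.** Let $|A_0|,|A_1|\le\aleph_1$ with injections $\iota:A_0\to\omega_1$ and $\iota':A_1\to\omega_1$. For each $\beta<\omega_1$ fix a finite-to-one function $e_\beta:\beta\to\omega$; an injection will do, since $\beta$ is countable. Color the pairs with $\iota(a)<\iota'(b)$ by
$$(a,b)\mapsto e_{\iota'(b)}(\iota(a)).$$
Suppose this is constant on $D\times E$, with $D$ and $E$ somewhere dense and $\iota(a)<\iota'(b)$ throughout. Fix one $b\in E$. The finite-to-one function $e_{\iota'(b)}$ is constant on the infinite set $\iota[D]$, which is impossible. Treat the pairs with $\iota'(b)\le\iota(a)$ in the same way, with a disjoint set of colors. We get a coloring of $A_0\times A_1$ in $\omega$ colors without a grid. So $\mathsf{PG}_2(\aleph_0)$ fails under $\mathsf{CH}$, in agreement with (b). The task is to bring $\omega$ colors down to finitely many.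

## 4. Coherent finite-to-one functions

**Definition (coherent sequence).** A family of finite-to-one functions $e_\beta:\beta\to\omega$ is *coherent* if for all $\alpha<\beta$ in its index set, $\{\zeta<\alpha:e_\alpha(\zeta)\ne e_\beta(\zeta)\}$ is finite.

Here is a small example, indexed by the ordinals below $\omega+\omega$. Put $e_n(k)=k$ for $k<n<\omega$, and
$$e_{\omega+n}(k)=\max(k,n)\quad(k<\omega),\qquad e_{\omega+n}(\omega+j)=0\quad(j<n).\tag{1}$$
These functions are finite-to-one. The functions $e_{\omega+n}$ and $e_{\omega+n'}$ with $n<n'$ differ only at $k<n'$, and $e_{\omega+n}$ differs from each $e_m$ at most at the finitely many points of $m$. So the family is coherent.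

**Lemma 4.** There is a coherent sequence of finite-to-one functions $e_\beta:\beta\to\omega$ $(\beta<\omega_1)$.

*Proof.* We use recursion on $\beta$, keeping the part constructed so far coherent. Put $e_0=\emptyset$ and $e_{\beta+1}=e_\beta\cup\{(\beta,0)\}$. At successors both properties are clearly preserved.

Let $\beta$ be a limit. Fix $0=\beta_0<\beta_1<\cdots$ with supremum $\beta$, and put
$$e_\beta(\zeta)=\max(e_{\beta_{n+1}}(\zeta),n)\qquad\text{for }\zeta\in[\beta_n,\beta_{n+1}).$$
*Finite-to-one.* If $e_\beta(\zeta)\le m$ with $\zeta\in[\beta_n,\beta_{n+1})$, then $n\le m$ and $e_{\beta_{n+1}}(\zeta)\le m$. There are finitely many such $n$, and finitely many $\zeta$ for each.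

*Coherent.* On $[\beta_n,\beta_{n+1})$ the function $e_\beta$ differs from $e_{\beta_{n+1}}$ only where $e_{\beta_{n+1}}(\zeta)<n$, that is, at finitely many points. Let $\alpha<\beta$. Finitely many of the intervals cover $\alpha$. On each of them $e_\alpha$ and $e_{\beta_{n+1}}$ differ finitely often on their common domain, so $e_\alpha$ and $e_\beta$ also differ finitely often there. $\square$

The recursion can start from any coherent family indexed by an initial segment of $\omega_1$. In particular, the family (1) extends to a coherent sequence of length $\omega_1$.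

## 5. Forbidding one color per value, and the point where this stops working

Let $\iota:A\to\omega_1$, $\iota':B\to\omega_1$ be injections with $A\subseteq X$, $B\subseteq Y$. Let $(U'_j)_{j<\omega}$ be a base of $Y$. How can finitely many colors replace the value $e_{\iota'(b)}(\iota(a))$? A sensible first try uses the topology of $Y$. For each value $m$ fix disjoint open sets $O^0_m,O^1_m\subseteq Y$, each meeting $U'_0,\dots,U'_m$. Membership of $b$ in $O^i_m$ is to forbid the color $i$ when the value is $m$: for $\xi=\iota(a)<\beta=\iota'(b)$, let
$$M(a,b)=\text{the least } i\in\{0,1\}\text{ with } b\notin O^i_{e_\beta(\xi)}.$$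
Let $D,E$ be somewhere dense with $\iota(a)<\iota'(b)$ throughout and $M\equiv i$ on $D\times E$. Let $E$ be dense in $U'_q$.

Suppose that on $\iota[D]$ all functions $e_{\iota'(b)}$ $(b\in E)$ are equal to one function $h$. As $h$ is finite-to-one, some $a\in D$ has $m:=h(\iota(a))\ge q$. Then $O^i_m\cap U'_q\ne\emptyset$, so some $b\in E$ lies in $O^i_m=O^i_{e_{\iota'(b)}(\iota(a))}$. Hence $M(a,b)\ne i$, a contradiction.

The argument breaks as soon as the value $e_{\iota'(b)}(\iota(a))$ depends on $b$: the point $b\in O^i_m$ that we find may have a value other than $m$. This is not just a defect of the argument, because $M$ itself can have a grid. Take the sequence extending (1), let $D=\{a_k:k<\omega\}$ be dense in $X$ and $E=\{b_n:n<\omega\}$ dense in $Y$ (listed without repetition), and let $\iota(a_k)=k$, $\iota'(b_n)=\omega+n$. We may choose $O^1_m$ to contain $b_0,\dots,b_m$: pick two new points in each of $U'_0,\dots,U'_m$, all of these distinct from each other and from $b_0,\dots,b_m$, and take small disjoint balls around all these points; $O^0_m$ is the union of the balls around one new point from each $U'_j$, and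 $O^1_m$ is the union of the other balls. Now
$$b_n\in O^1_{\max(k,n)}=O^1_{e_{\omega+n}(k)}\quad\text{for all }k,n,$$
so $b_n\notin O^0_{e_{\omega+n}(k)}$ and $M(a_k,b_n)=0$ for all $k,n$. Thus $D,E$ is a grid, even though the sequence is coherent.

So we must handle sets $E$ containing $b,b'$ whose functions differ below $\sup\iota[D]$. The way past the obstacle is to use this difference. Allow a point $a$ to forbid one more color, $\alpha_a(f)$, which depends on the *restricted function* $f=e_{\iota'(b)}{\restriction}(\iota(a)+1)$. With three colors in all, one is always left over. Let $b,b'$ give $f\ne g$. If $\alpha_a(f)=i$ or $\alpha_a(g)=i$, then $L(a,b)\ne i$ or $L(a,b')\neq i$, and the color $i$ is defeated. So each pair $\{f,g\}$ makes a demand: "one of us must forbid $i$ at $a$". Regard the demands at $a$ as labeled edges of a graph on the restricted functions. Each vertex has only one forbidden color to give, so each edge must be charged to one of its endpoints with no vertex charged twice. If the graph is a forest, this can be done: choose roots, and charge each edge to the endpoint farther from the root. The plan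 is therefore to ration the demands heard at $a$, by letting topology decide which demands $a$ hears, so that the graph is a forest while every demand is heard on a sufficiently dense set of points $a$. Coherence is what makes the rationing possible.

## 6. The three-coloring on $\{\iota(a)<\iota'(b)\}$

**Lemma 5.** Let $X,Y$ be perfect Polish, $A\subseteq X$, $B\subseteq Y$, and let $\iota:A\to\omega_1$, $\iota':B\to\omega_1$ be injections. There is $L:\{(a,b)\in A\times B:\iota(a)<\iota'(b)\}\to3$ such that there are no somewhere dense $D\subseteq A$, $E\subseteq B$ with $\iota(a)<\iota'(b)$ for all $(a,b)\in D\times E$ and $L$ constant on $D\times E$.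

*Proof.* Fix bases $(U_j)_{j<\omega}$ of $X$ and $(U'_j)_{j<\omega}$ of $Y$ consisting of nonempty open sets, and a coherent sequence $(e_\beta)_{\beta<\omega_1}$ as in Lemma 4.

**Step 1: levels.** This step measures how far two restricted functions are apart, in a way that behaves like an ultrametric. For $\xi<\omega_1$ let
$$\mathcal T_\xi=\{e_\beta{\restriction}(\xi+1):\xi<\beta<\omega_1\}.$$
Its members are finite-to-one, and any two of them differ at finitely many points, by coherence. For $f\ne g$ in $\mathcal T_\xi$ let
$$n(f,g)=1+\max\{\max(f(\zeta),g(\zeta)):\zeta\le\xi,\ f(\zeta)\ne g(\zeta)\}.$$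
Write $f\sim_ng$ if $f=g$ or $n(f,g)\le n$; that is, at every point where $f$ and $g$ differ, both values are $<n$.

This is an equivalence relation on $\mathcal T_\xi$. Only transitivity needs an argument. Let $f\sim_ng\sim_nh$ and $f(\zeta)\neq h(\zeta)$. Then $g$ differs at $\zeta$ from $f$ or from $h$, so $g(\zeta)<n$. Also $f(\zeta)<n$: either $f(\zeta)=g(\zeta)<n$, or $f$ and $g$ differ at $\zeta$. Likewise $h(\zeta)<n$. So $f\sim_nh$.

**Step 2: finite codes.** This step shows that within one $\sim_n$-class a function is known from finitely many values. Let $f\sim_ng$. At a point where one of them is $\ge n$, they must agree. Hence $\{\zeta\le\xi:f(\zeta)<n\}=\{\zeta\le\xi:g(\zeta)<n\}$. So each $\sim_n$-class $C$ has an associated set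
$$K_C=\{\zeta\le\xi:f(\zeta)<n\}\quad(f\in C\text{ arbitrary}),$$
which is finite because $f$ is finite-to-one. Outside $K_C$ all members of $C$ agree. So $f\in C$ is determined within $C$ by the sequence $\bar f\in n^{|K_C|}$ that lists the values of $f$ on $K_C$ in increasing order of arguments.

Let $W_n$ be the countable set of all unordered pairs $\{s,t\}$ of distinct sequences in $n^m$, $m<\omega$. If $n(f,g)=n$, then $f$ and $g$ lie in a common $\sim_n$-class, and we let $w(f,g)=\{\bar f,\bar g\}\in W_n$, computed in that class. Since $\bar f$ determines $f$ within $C$, we have, for given $n$, $\sim_n$-class $C$ and $w\in W_n$: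
$$\text{at most one pair }\{f,g\}\subseteq C\text{ has }n(f,g)=n\text{ and }w(f,g)=w.\tag{2}$$

*Example.* Consider these three functions on $\{0,1,2,3\}$, written as lists of values: $f=(0,1,5,7)$, $g=(2,1,5,7)$, $h=(0,4,5,7)$. Then $n(f,g)=3$, with set $\{0,1\}$ and $w(f,g)=\{(0,1),(2,1)\}$. Next, $n(f,h)=5$ and $n(g,h)=5$, again with set $\{0,1\}$, and $w(f,h)=\{(0,1),(0,4)\}$, $w(g,h)=\{(2,1),(0,4)\}$. In the triangle $f,g,h$ the largest level, $5$, occurs twice, with two different codes. If a point hears only one code at each level, it cannot hear the whole triangle.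

**Step 3: open sets.** This step fixes which points hear which demands. For each $n\ge1$ choose *pairwise disjoint* open sets $T^i_{n,w}\subseteq X$ $(w\in W_n,\ i<3)$, each of which meets all of $U_0,\dots,U_n$. To do this, pick distinct points in $U_0,\dots,U_n$ and separate them by disjoint nonempty open $G_j\subseteq U_j$ $(j\le n)$. Inside each $G_j$ choose infinitely many pairwise disjoint nonempty open sets $G_{j,m}$ $(m<\omega)$. The sets $\bigcup_{j\le n}G_{j,m}$ $(m<\omega)$ are pairwise disjoint, and each meets $U_0,\dots,U_n$; assign different ones to the countably many pairs $(w,i)$.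

Similarly, for each $m<\omega$ choose pairwise disjoint open $O^0_m,O^1_m,O^2_m\subseteq Y$, each meeting $U'_0,\dots,U'_m$.

**Step 4: the graph at $a$ is a forest.** This step is the rationing. Let $a\in A$ and $\xi=\iota(a)$. Let $\Gamma_a$ be the graph on $\mathcal T_\xi$ in which $\{f,g\}$ is an edge *with label $i$* if and only if $a\in T^i_{n,w}$ for $n=n(f,g)$ and $w=w(f,g)$. Call $n(f,g)$ the level of the edge. Fix $n$. By disjointness $a$ lies in $T^i_{n,w}$ for at most one pair $(w,i)$. So labels are unique, and by (2) each $\sim_n$-class contains at most one edge of level $n$.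

Suppose $\Gamma_a$ had a cycle. Let $n$ be the maximal level of its edges. Consecutive vertices are $\sim_n$-equivalent, so all vertices of the cycle lie in one $\sim_n$-class. Hence exactly one edge $\{f,g\}$ of the cycle has level $n$. The rest of the cycle is a path from $f$ to $g$ whose edges have level $\le n-1$, so $f\sim_{n-1}g$ by transitivity. This contradicts $n(f,g)=n$. So $\Gamma_a$ is acyclic.

**Step 5: charging edges to vertices.** This step chooses the extra forbidden colors. Choose a root in each component of the forest $\Gamma_a$. For a non-root $f$ let $\alpha_a(f)$ be the label of the edge joining $f$ to its parent; for roots leave $\alpha_a(f)$ undefined. Every edge joins some vertex to its parent, so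
$$\text{if }\{f,g\}\text{ is an edge of }\Gamma_a\text{ with label }i,\text{ then }\alpha_a(f)=i\text{ or }\alpha_a(g)=i.\tag{3}$$

**Step 6: definition of $L$.** We now combine the two ways of forbidding. For $\xi=\iota(a)<\beta=\iota'(b)$, let $L(a,b)$ be the least $i\in\{0,1,2\}$ such that
$$i\ne\alpha_a(e_\beta{\restriction}(\xi+1))\ \text{(if defined)}\qquad\text{and}\qquad b\notin O^i_{e_\beta(\xi)}.$$
The first condition excludes at most one color. So does the second, since the sets $O^i_{e_\beta(\xi)}$ are disjoint. So $L$ is well defined.

It remains to verify the lemma. Suppose $D,E$ contradict it, with $L\equiv i$ on $D\times E$.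

**Step 7: thinning $D$ to order type $\omega$.** The purpose is that every infinite part of $D$ should climb to the same limit ordinal $\delta$. As $E\ne\emptyset$, $\iota[D]$ is bounded by some $\iota'(b)<\omega_1$. So there is a minimal $\delta$ such that $\{a\in D:\iota(a)<\delta\}$ is somewhere dense, and $\delta<\omega_1$. Let this set be dense in the nonempty open set $G$. For $\gamma<\delta$ the set $\{a\in D:\iota(a)<\gamma\}$ is nowhere dense. Clearly $\delta\neq0$. If $\delta=\gamma+1$, then $\{a\in D:\iota(a)<\delta\}$ would be a nowhere dense set plus at most one point, hence nowhere dense. So $\delta$ is a countable limit ordinal.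

Let $\gamma_0<\gamma_1<\cdots$ have supremum $\delta$, and let $(G_n)_{n<\omega}$ be a base of nonempty open subsets of $G$. Choose inductively $a_n\in D\cap G_n$ with
$$\gamma_n<\iota(a_n)<\delta\quad\text{and}\quad\iota(a_{n-1})<\iota(a_n)\ \text{ if }n\ge1.$$
This is possible. If $\gamma<\delta$ is the larger of the two lower bounds, then $\{a\in D:\iota(a)<\delta\}$ is dense in $G_n$ while $\{a\in D:\iota(a)\le\gamma\}$ is nowhere dense (as $\gamma+1<\delta$), so some point of $G_n$ lies in the first set and not in the second. Replace $D$ by $\{a_n:n<\omega\}$. Now $\iota[D]$ has order type $\omega$ and supremum $\delta$, $D$ is dense in $G$, and for each $\xi_*<\delta$ only finitely many $a\in D$ have $\iota(a)<\xi_*$. For $b\in E$ we have $\iota'(b)>\iota(a_n)$ for all $n$, so $\iota'(b)\ge\delta$.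

Fix $p$ with $U_p\subseteq G$, and fix $q$ such that $E\cap U'_q$ is dense in $U'_q$. For $b\in E$ write $h_b=e_{\iota'(b)}{\restriction}\delta$. Any two $h_b$'s differ at finitely many points. For $h_b\ne h_{b'}$ let
$$n(b,b')=1+\max\{\max(h_b(\zeta),h_{b'}(\zeta)):\zeta<\delta,\ h_b(\zeta)\ne h_{b'}(\zeta)\}.$$

**Step 8: the case where some $b,b'\in E$ have $h_b\ne h_{b'}$ and $n:=n(b,b')\ge p$.** Here the forest defeats the color $i$. The set $\Delta=\{\zeta<\delta:h_b(\zeta)\ne h_{b'}(\zeta)\}$ is finite. So is
$$K=\{\zeta<\delta:h_b(\zeta)<n\}=\{\zeta<\delta:h_{b'}(\zeta)<n\},$$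
where the two sets are equal because $h_b$ and $h_{b'}$ agree wherever one of them is $\ge n$. As $\delta$ is a limit, there is $\xi_*<\delta$ with $\Delta\cup K\subseteq\xi_*$.

Let $a\in D$ with $\xi=\iota(a)\ge\xi_*$, and put $f=h_b{\restriction}(\xi+1)$, $g=h_{b'}{\restriction}(\xi+1)$. These are $e_{\iota'(b)}{\restriction}(\xi+1)$ and $e_{\iota'(b')}{\restriction}(\xi+1)$, so they belong to $\mathcal T_\xi$. All differences of $h_b$ and $h_{b'}$ lie below $\xi_*$, so $n(f,g)=n$. Also $\{\zeta\le\xi:f(\zeta)<n\}=K$. So $\bar f,\bar g$ list the values of $h_b,h_{b'}$ on $K$, and $w:=w(f,g)$ does not depend on $a$.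

Since $p\le n$, the set $T^i_{n,w}\cap U_p$ is nonempty and open. It is contained in $G$, so it contains infinitely many points of $D$, and therefore a point $a\in D$ with $\iota(a)\ge\xi_*$. For this $a$, $\{f,g\}$ is an edge of $\Gamma_a$ with label $i$. By (3), $\alpha_a(f)=i$ or $\alpha_a(g)=i$. In the first case $L(a,b)\ne i$, in the second $L(a,b')\neq i$: a contradiction.

**Step 9: the remaining case.** Now $n(b,b')<p$ whenever $b,b'\in E$ and $h_b\ne h_{b'}$, and the argument of Section 5 works, because large values no longer depend on $b$. Fix $b_0\in E$. As $h_{b_0}$ is finite-to-one and $\iota[D]$ is infinite, choose $a\in D$, $\xi=\iota(a)$, with $m:=h_{b_0}(\xi)\ge\max(p,q)$. For every $b\in E$ we have $h_b(\xi)=m$, since otherwise $n(b,b_0)\ge m+1>p$. As $q\le m$, $O^i_m\cap U'_q$ is nonempty and open, so there is $b\in E\cap O^i_m$. Now $e_{\iota'(b)}(\xi)=h_b(\xi)=m$, so $b\in O^i_{e_{\iota'(b)}(\xi)}$ and $L(a,b)\ne i$, a contradiction. $\square$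

In the example of Section 5, $h_{b_n}(k)=\max(k,n)$ and $n(b_n,b_{n'})=n'+1$ for $n<n'$. So Step 8 applies, and the new forbidden colors are what rule this grid out.

## 7. Six colors on sets of size $\aleph_1$

*Proof of Theorem 1.* Lemma 5 treats the pairs with $\iota(a)<\iota'(b)$. We use it once on each side of the diagonal, with disjoint sets of colors. Let $\iota_i:A_i\to\omega_1$ $(i<2)$ be injections.

Apply Lemma 5 to $(A_0,A_1,\iota_0,\iota_1)$ to get $L$, defined on the pairs $(x,y)$ with $\iota_0(x)<\iota_1(y)$. Apply it to $(A_1,A_0,\iota_1,\iota_0^+)$, where $\iota_0^+(x)=\iota_0(x)+1$ is again an injection, to get $L'$. It is defined on the pairs $(y,x)$ with $\iota_1(y)<\iota_0(x)+1$, that is, $\iota_1(y)\le\iota_0(x)$. Put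
$$c(x,y)=\begin{cases}L(x,y)&\text{if }\iota_0(x)<\iota_1(y),\\3+L'(y,x)&\text{if }\iota_1(y)\le\iota_0(x).\end{cases}$$
Suppose $c$ is constant on $Y_0\times Y_1$ with $Y_0,Y_1$ somewhere dense. If the value is $<3$, then $\iota_0(x)<\iota_1(y)$ on all of $Y_0\times Y_1$ and $L$ is constant there, contradicting Lemma 5. If the value is $\ge3$, then $\iota_1(y)<\iota_0^+(x)$ throughout and $L'$ is constant on $Y_1\times Y_0$, again contradicting Lemma 5. So $c$ has no grid.

Under $\mathsf{CH}$ we have $|X_0|=|X_1|=2^{\aleph_0}=\aleph_1$, so we may take $A_i=X_i$, and $\mathsf{PG}_2$ fails for $6$-colorings on every pair of perfect Polish spaces. $\blacksquare$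

## 8. $3\cdot d!$ colors on sets of size $\aleph_{d-1}$

*Proof of Theorem 2.* By induction on $d\ge2$ we prove: if $X_0,\dots,X_{d-1}$ are perfect Polish, $A_i\subseteq X_i$ and $|A_i|\le\aleph_{d-1}$ for $i<d$, then some $c:\prod_{i<d}A_i\to3\cdot d!$ has no grid with $Y_i\subseteq A_i$. If $2^{\aleph_0}<\aleph_d$, then $|X_i|\le\aleph_{d-1}$, so Theorem 2 is the case $A_i=X_i$.

**Base $d=2$.** This is Theorem 1, as $3\cdot2!=6$.

**Step from $d$ to $d+1$.** The purpose is to use the largest coordinate to choose a $d$-dimensional coloring of the remaining ones. Let $|A_i|\le\aleph_d$ and let $\iota_i:A_i\to\omega_d$ be injections $(i\le d)$. For $j\le d$, $z\in A_j$ and $i\ne j$ let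
$$A_i^z=\{x\in A_i:\iota_i(x)\le\iota_j(z)\}$$
(the index $j$ being understood). Since $\iota_j(z)<\omega_d$ and $\iota_i$ is injective, $|A_i^z|\le\aleph_{d-1}$. There are $d$ indices $i\ne j$, so the induction hypothesis lets us choose a coloring $c_{j,z}:\prod_{i\ne j}A_i^z\to3\cdot d!$ without a grid.

For $\bar x=(x_0,\dots,x_d)\in\prod_{i\le d}A_i$ let $j$ be least with $\iota_j(x_j)=\max_i\iota_i(x_i)$. Then $x_i\in A_i^{x_j}$ for $i\ne j$, and we may put
$$c(\bar x)=\bigl(j,\ c_{j,x_j}((x_i)_{i\ne j})\bigr).$$
This uses $(d+1)\cdot3\cdot d!=3\cdot(d+1)!$ colors.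

Suppose $c$ is constant on $\prod_{i\le d}Y_i$ with all $Y_i\subseteq A_i$ somewhere dense, and let $j$ be the first coordinate of its value. Fix $z\in Y_j$. For $i\ne j$ and $x\in Y_i$, choose a tuple in the product with $j$-th entry $z$ and $i$-th entry $x$. Its color has first coordinate $j$, so $\iota_i(x)\le\iota_j(z)$. Hence $Y_i\subseteq A_i^z$ for all $i\ne j$, and $c_{j,z}$ is constant on $\prod_{i\ne j}Y_i$. This contradicts the choice of $c_{j,z}$. $\blacksquare$

## 9. Colors that are large in the two directions

We turn to Theorem 3. Let $c:X_0\times X_1\to k$. For $i<k$ put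
$$B^i_x=\{y\in X_1:c(x,y)=i\},\qquad A^i_y=\{x\in X_0:c(x,y)=i\},\qquad B^i_F=\bigcap_{x\in F}B^i_x\quad(F\subseteq X_0),$$
with $B^i_\emptyset=X_1$. We prove: **if $c$ has no grid, then $k\ge6$.**

The natural approach is to build a grid $\{x_n\},\{y_n\}$ by choosing $x_0,y_0,x_1,y_1,\dots$ alternately, keeping the set of candidates on each side nonmeager. For this the color $i$ has to be large in both directions: many $B^i_x$ and many $A^i_y$ must be nonmeager. But no color need be large in both. In the well-order coloring of Section 3 (under $\mathsf{CH}$), every $B^1_x=\{y:\iota_1(y)\le\iota_0(x)\}$ is countable, so color $1$ is small for every $x$. And every $A^0_y=\{x:\iota_0(x)<\iota_1(y)\}$ is countable, so color $0$ is small for every $y$. So we count separately the colors that are large in each direction. There will be at least three on each side, and no color on both sides.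

**Step 1: stabilizing the small colors.** The purpose is to pass to sets on which the list of small colors can no longer change. For nonmeager $Z_0\subseteq X_0$, $Z_1\subseteq X_1$ let
$$N_0=\{i:\forall x\in Z_0\ \ B^i_x\cap Z_1\text{ is meager}\},\qquad N_1=\{i:\forall y\in Z_1\ \ A^i_y\cap Z_0\text{ is meager}\}.$$
Such pairs exist, for example $(X_0,X_1)$, and both $N_0$ and $N_1$ can only grow when $Z_0,Z_1$ shrink. Choose $(Z_0,Z_1)$ with $|N_0|+|N_1|$ maximal. Then $N_0$ and $N_1$ are the same for all pairs of nonmeager subsets of $Z_0,Z_1$.

**Step 2: making the sets nonmeager everywhere.** We now shrink so that there are nonempty open $V\subseteq X_0$, $U\subseteq X_1$ with $Z_0\subseteq V$, $Z_1\subseteq U$, $Z_0\cap O$ nonmeager for every nonempty open $O\subseteq V$, and $Z_1\cap O$ nonmeager for every nonempty open $O\subseteq U$. Here is the argument for $Z_0$; the one for $Z_1$ is the same. Let $Q$ be the union of all sets in a countable base of $X_0$ whose intersection with $Z_0$ is meager. Then $Z_0\cap Q$ is meager. If the closed set $X_0\setminus Q$ had empty interior, it would be nowhere dense and $Z_0$ would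 be meager. So $V=\mathrm{int}(X_0\setminus Q)$ is nonempty. If $O\subseteq V$ is nonempty open and $Z_0\cap O$ is meager, then a nonempty basic set inside $O$ is contained in $Q$, which is impossible. So replace $Z_0$ by $Z_0\cap V$. By Step 1 the sets $N_0,N_1$ do not change.

Call $A\subseteq Z_0$ *full* if $A\cap O$ is nonmeager for every nonempty open $O\subseteq V$, and $B\subseteq Z_1$ *full* if $B\cap O$ is nonmeager for every nonempty open $O\subseteq U$. For example, $Z_0$ and $Z_1$ are full, and removing a meager set from a full set leaves a full set. Put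
$$S_0=k\setminus N_0,\qquad S_1=k\setminus N_1,$$
and let $(V_n)_{n<\omega}$, $(U_n)_{n<\omega}$ be bases of nonempty open subsets of $V$ and $U$.

**Lemma 6.** If $i\in S_0$ and $B\subseteq Z_1$ is full, then for all $x\in Z_0$ outside a meager set, $B\cap B^i_x$ is full. Symmetrically, if $i\in S_1$ and $A\subseteq Z_0$ is full, then for all $y\in Z_1$ outside a meager set, $A\cap A^i_y$ is full.

*Proof.* For each $n$ the set $M_n=\{x\in Z_0:B\cap U_n\cap B^i_x\text{ is meager}\}$ is meager. Otherwise $(M_n,B\cap U_n)$ would be a pair of nonmeager subsets of $Z_0,Z_1$ for which $i$ is in the first set of small colors, while $i\notin N_0$; this contradicts Step 1. So $\bigcup_nM_n$ is meager. For $x\in Z_0\setminus\bigcup_nM_n$ the set $B\cap B^i_x$ is nonmeager in each $U_n$, hence full. The second statement is proved in the same way. $\square$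

## 10. Three colors on each side, none in common

**Step 3: $S_0\cap S_1=\emptyset$.** Here the alternating construction applies. Suppose $i\in S_0\cap S_1$. We choose $x_n,y_n$ inductively such that, over the points chosen so far,
$$A=Z_0\cap\bigcap_mA^i_{y_m}\qquad\text{and}\qquad B=Z_1\cap\bigcap_mB^i_{x_m}$$
are always full. At the start $A=Z_0$ and $B=Z_1$. At stage $n$, the set $A\cap V_n$ is nonmeager, so by Lemma 6 there is $x_n\in A\cap V_n$ with $B\cap B^i_{x_n}$ full. Then $B\cap B^i_{x_n}\cap U_n$ is nonmeager, so there is $y_n$ in it with $A\cap A^i_{y_n}$ full. In the end $c(x_m,y_n)=i$ for all $m,n$: for $m\le n$ because $y_n\in B^i_{x_m}$, and for $m>n$ because $x_m\in A^i_{y_n}$. As $x_n\in V_n$ and $y_n\in U_n$, the sets $\{x_n:n<\omega\}$ and $\{y_n:n<\omega\}$ are dense in $V$ and $U$. So they form a grid, a contradiction.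

**Step 4: $|S_0|\ne0$.** We only need one large color. Take any $x\in Z_0$. The nonmeager set $Z_1$ is the union of the finitely many sets $Z_1\cap B^i_x$, so one of them is nonmeager, and that $i$ is not in $N_0$.

**Step 5: $|S_0|\ne1$.** With a single large color, a countable dense set already gives a grid. Suppose $S_0=\{i\}$. The set $Z_0$ is dense in $V$, so there is a countable $D\subseteq Z_0$ dense in $V$. Now
$$Z_1\setminus B^i_D=\bigcup_{x\in D}\ \bigcup_{j\ne i}\bigl(Z_1\cap B^j_x\bigr)$$
is meager, because every $j\ne i$ is in $N_0$. So $B^i_D$ is nonmeager, hence somewhere dense, and $D,B^i_D$ form a grid of color $i$, a contradiction.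

**Step 6: $|S_0|\ne2$.** With two large colors the argument of Step 5 gives less: for almost all $y$ the set $D$ is colored by two colors only, but the pattern changes with $y$. The remedy is to use the absence of grids of the first color to find the second color densely often. Suppose $S_0=\{0,1\}$, after renaming colors. Since there is no grid of color $0$,
$$B^0_D\text{ is nowhere dense for every somewhere dense }D\subseteq X_0.\tag{4}$$

*Preparing a countable set.* Applying Lemma 6 with the color $1\in S_0$, choose inductively $d_n\in Z_0\cap V_n$ such that $Z_1\cap B^1_{\{d_0,\dots,d_n\}}$ is full; this is possible because $Z_1\cap B^1_{\{d_0,\dots,d_{n-1}\}}$ is full and $Z_0\cap V_n$ is nonmeager. Let $D_0=\{d_n:n<\omega\}$. It is dense in $V$, and $Z_1\cap B^1_F$ is full for every finite $F\subseteq D_0$, since $F\subseteq\{d_0,\dots,d_n\}$ for some $n$. Let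
$$Z_1^*=Z_1\setminus\bigcup\{B^j_d:d\in D_0,\ j\notin S_0\}.$$
For $j\notin S_0$ each $Z_1\cap B^j_d$ is meager, so only a meager set has been removed.

*The construction.* We choose $x_n,y_n$ such that each set
$$A_n=D_0\cap\bigcap_{m<n}A^1_{y_m}$$
is dense in $V$. We have $A_0=D_0$. Given that $A_n$ is dense in $V$, choose $x_n\in A_n\cap V_n$. For each $j$ the set $A_n\cap V_j$ is dense in $V_j$, hence somewhere dense, so $B^0_{A_n\cap V_j}$ is nowhere dense by (4), and $\bigcup_jB^0_{A_n\cap V_j}$ is meager. The set $Z_1\cap B^1_{\{x_0,\dots,x_n\}}$ is full, so its intersection with $U_n$ is nonmeager. Removing two meager sets, we can choose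
$$y_n\in\bigl(Z_1^*\cap B^1_{\{x_0,\dots,x_n\}}\cap U_n\bigr)\setminus\bigcup_jB^0_{A_n\cap V_j}.$$
For each $j$ there is then $x\in A_n\cap V_j$ with $c(x,y_n)\ne0$. As $x\in D_0$ and $y_n\in Z_1^*$, we have $c(x,y_n)\in S_0=\{0,1\}$, so $c(x,y_n)=1$. Hence $A_{n+1}=A_n\cap A^1_{y_n}$ meets every $V_j$, that is, $A_{n+1}$ is dense in $V$.

*The grid.* For $m\le n$ we have $y_n\in B^1_{x_m}$. For $m>n$ we have $x_m\in A_m\subseteq A^1_{y_n}$. So $c(x_m,y_n)=1$ for all $m,n$. The sets $\{x_n\}$ and $\{y_n\}$ are dense in $V$ and $U$, so they form a grid, a contradiction.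

**Step 7: the count.** This step adds up the colors. By Steps 4–6, $|S_0|\ge3$. These steps work equally well with the roles of the two coordinates exchanged, using the second half of Lemma 6, so $|S_1|\ge3$. By Step 3, $S_0$ and $S_1$ are disjoint subsets of $k$. Hence $k\ge6$. So every coloring with at most five colors has a grid, which is Theorem 3. $\blacksquare$

The coloring $c$ of Theorem 1, under $\mathsf{CH}$ and with $A_i=X_i$, fits this count exactly. For fixed $x$ only countably many $y$ satisfy $\iota_1(y)\le\iota_0(x)$, so the colors $3,4,5$ always belong to $N_0$ and $S_0\subseteq\{0,1,2\}$. For fixed $y$ only countably many $x$ satisfy $\iota_0(x)<\iota_1(y)$, so $S_1\subseteq\{3,4,5\}$. Since $c$ has no grid, Steps 4–7 give $S_0=\{0,1,2\}$ and $S_1=\{3,4,5\}$. In Step 6, a third large color would spoil the sentence "so $c(x,y_n)=1$": the point $x\in A_n\cap V_j$ with $c(x,y_n)\ne0$ could have either of two colors. Theorem 1 shows that under $\mathsf{CH}$ no other argument can replace it.
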